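# Lagrangian copies of $\mathrm{Ver}_p^+$ and the Drinfeld center

## 1. Three theorems on categories with a Lagrangian $\mathrm{Ver}_p^+$

**Theorem 1.** Let $p\ge 5$ be a prime, let $\mathbf k$ be an algebraically closed field of characteristic $p$, and let $\mathcal C=\mathrm{Ver}_p^+$ with the symmetric braiding $s$ restricted from the Verlinde category $\mathrm{Ver}_p$. Let $\mathcal D$ be a finite non-degenerate braided tensor category over $\mathbf k$ containing $\mathcal C$ as a Lagrangian subcategory. Then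

(a) every simple object of $\mathcal D$ lies in $\mathcal C$;

(b) there is a braided equivalence $\Phi:\mathcal D\to\mathcal Z(\mathcal C)$ whose restriction to $\mathcal C$ is the canonical embedding.

**Theorem 2.** A braided equivalence $\Psi:\mathcal D\to\mathcal Z(\mathcal C)$, together with a monoidal isomorphism of $\Psi|_{\mathcal C}$ with the canonical embedding, is unique up to a unique isomorphism.

**Theorem 3.** Theorems 1 and 2 hold with $\mathcal C$ replaced by $(\mathrm{Ver}_p^+)^{\boxtimes r}$, $r\ge 1$. Both fail for $\mathrm{Ver}_p$ itself.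

Let us unpack Theorem 1. A symmetric fusion category $\mathcal C$ always sits inside its Drinfeld center $\mathcal Z(\mathcal C)$, and there it is its own centralizer. Suppose we meet $\mathcal C=\mathrm{Ver}_p^+$ inside some other finite braided category $\mathcal D$ with trivial Müger center, and suppose it is again its own centralizer. Must $\mathcal D$ be the Drinfeld center? This was posed as an open question, for each $p\ge5$, by Shlomo Gelaki and Victor Ostrik in "On the Drinfeld center of the Verlinde category $\mathrm{Ver}_p$", arXiv:2608.20465 (2026). They also asked whether the answer becomes yes under the extra assumption that every simple object of $\mathcal D$ lies in $\mathrm{Ver}_p^+$. Theorem 1 says yes to both parts. Part (a) says moreover that the extra assumption holds automatically. So $\mathcal D$, which is in general far from semisimple, has only the $(p-1)/2$ simple objects of $\mathcal C$, and the way they are glued is forced.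

Theorem 1 is the main result. Theorem 2 says that the equivalence is as rigid as one can hope, and Theorem 3 marks how far the statement extends.

## 2. Verlinde categories, centralizers and centers

### 2.1 The category $\mathrm{Ver}_p$

**Definition.** $\mathrm{Ver}_p$ is the semisimplification of the category of finite-dimensional representations of $\mathbb Z/p$ over $\mathbf k$. It is a symmetric fusion category with simple objects $L_1=\mathbf 1,L_2,\dots,L_{p-1}$, where $L_i$ is the image of the Jordan block of size $i$. The subcategory $\mathrm{Ver}_p^+$ has the simple objects $L_i$ with $i$ odd, and $\mathrm{Ver}_p=\mathrm{Ver}_p^+\boxtimes \mathrm{sVect}$.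

The fusion rules are
$$L_i\otimes L_j=\bigoplus_{k=1}^{\min(i,j,p-i,p-j)}L_{|i-j|+2k-1},$$
and all objects are self-dual. Put $\vartheta=\pi/p$ and $[i]=\sin(i\vartheta)/\sin\vartheta$. These numbers are positive for $1\le i\le p-1$ and obey the fusion rules, so $\mathrm{FPdim}\,L_i=[i]$. Note $[p-i]=[i]$.

**Example ($p=5$).** $\mathcal C=\mathrm{Ver}_5^+$ has two simple objects, $\mathbf 1$ and $X=L_3$, with $X\otimes X=\mathbf 1\oplus X$ and $\mathrm{FPdim}\,X=\varphi$, the golden ratio. Then $\mathrm{FPdim}\,\mathcal C=1+\varphi^2=2+\varphi$. We return to this example throughout.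

### 2.2 Conventions for finite tensor categories

Tensor categories are as in [EGNO] (Etingof–Gelaki–Nikshych–Ostrik, *Tensor Categories*). We take $\mathcal D$ strict, often omit $\otimes$, and let an object also denote its identity morphism. Composites are read from right to left. The dual $X^*$ comes with $\mathrm{ev}_X:X^*X\to\mathbf 1$ and $\mathrm{coev}_X:\mathbf 1\to XX^*$ satisfying the zigzag identities. We take $(VW)^*=W^*V^*$, so that
$$\mathrm{ev}_{VW}=\mathrm{ev}_W(W^*\mathrm{ev}_VW),\qquad \mathrm{coev}_{VW}=(V\mathrm{coev}_WV^*)\,\mathrm{coev}_V .$$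
Duality gives $\mathrm{Hom}(V^*Z,Y)=\mathrm{Hom}(Z,VY)$: a map $\phi:Z\to VY$ corresponds to $(\mathrm{ev}_VY)(V^*\phi)$. If $V$ lies in the symmetric category $\mathcal C$, then $V^*$ is also a dual on the other side (use $\mathrm{ev}_Vs_{V,V^*}$), so $\mathrm{Hom}(VZ,Y)\cong\mathrm{Hom}(Z,V^*Y)$ too.

A braiding $c_{X,Y}:XY\to YX$ satisfies $c_{VW,X}=(c_{V,X}W)(Vc_{W,X})$ and $c_{V,XY}=(Xc_{V,Y})(c_{V,X}Y)$. The category $\mathcal D^{rev}$ is $\mathcal D$ with the braiding $\bar c_{X,Y}=c_{Y,X}^{-1}$.

We use these textbook facts. $\mathrm{FPdim}$ is additive in short exact sequences, multiplicative, and positive on nonzero objects; $\mathrm{FPdim}\,\mathcal D=\sum_S\mathrm{FPdim}(S)\,\mathrm{FPdim}(P_S)$ over simple $S$ with projective cover $P_S$; in a finite tensor category projective and injective objects coincide and form a tensor ideal.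

### 2.3 Centralizers and Lagrangian subcategories

**Definition.** Two objects $X,Y$ of $\mathcal D$ *centralize* each other if $c_{Y,X}c_{X,Y}=\mathrm{id}$. The Müger centralizer $\mathcal L'$ of a tensor subcategory $\mathcal L$ is the full subcategory of the objects that centralize all of $\mathcal L$. The category $\mathcal D$ is *non-degenerate* if its Müger center $\mathcal D'$ consists only of multiples of $\mathbf 1$. A tensor subcategory $\mathcal L$ of a non-degenerate $\mathcal D$ is *Lagrangian* if $\mathcal L=\mathcal L'$.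

We identify $\mathcal C$ with its essential image in $\mathcal D$. The equality $\mathcal C=\mathcal C'$ makes $\mathcal C$ a full subcategory closed under subquotients. Indeed, for a subobject $Y\subset X$ with $X\in\mathcal C'$, the map $VY\to VX$ is mono and the double braiding of $V$ with $Y$ is the restriction of that of $V$ with $X$; quotients are dual.

### 2.4 The Drinfeld center

$\mathcal Z(\mathcal C)$ consists of pairs $(Z,\gamma)$ with $\gamma_V:VZ\to ZV$ a natural isomorphism, $\gamma_{VW}=(\gamma_VW)(V\gamma_W)$. The tensor product has half-braiding $\gamma^{Z\otimes Z'}_V=(Z\gamma'_V)(\gamma_VZ')$, the braiding is $c_{(Z,\gamma),(Z',\gamma')}=\gamma'_Z$, and the canonical embedding of $\mathcal C$ is $V\mapsto(V,s_{-,V})$.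

The opposite convention would replace $\mathcal Z(\mathcal C)$ by $\mathcal Z(\mathcal C)^{rev}$. This does not matter. If $\mathcal D$ satisfies the hypotheses of Theorem 1, so does $\mathcal D^{rev}$, and $\mathcal D^{rev}\simeq\mathcal Z(\mathcal C)$ gives $\mathcal D\simeq\mathcal Z(\mathcal C)^{rev}$.

**Example.** Drinfeld centers of fusion categories are non-degenerate (a textbook fact). For any symmetric fusion category $\mathcal C$ the subcategory $\mathcal C\subset\mathcal Z(\mathcal C)$ is Lagrangian: the double braiding of $(V,s_{-,V})$ with $(Z,\gamma)$ is $s_{Z,V}\gamma_V$. It is the identity for all $V$ exactly when $\gamma_V=s_{V,Z}$ for all $V$, that is, when $(Z,\gamma)$ is in the canonical copy of $\mathcal C$.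

### 2.5 Two results of Shimizu that we quote

* If $\mathcal D$ is non-degenerate and $\mathcal L\subset\mathcal D$ is a tensor subcategory, then $\mathrm{FPdim}(\mathcal L)\,\mathrm{FPdim}(\mathcal L')=\mathrm{FPdim}(\mathcal D)$. So a Lagrangian $\mathcal C$ has $\mathrm{FPdim}(\mathcal D)=\mathrm{FPdim}(\mathcal C)^2$.
* A braided finite tensor category has trivial Müger center if and only if the canonical pairing on its coend is non-degenerate (Shimizu, *Non-degeneracy conditions for braided finite tensor categories*, Adv. Math. 355 (2019), Theorem 1.1). We spell out the pairing where we use it.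

## 3. Super vector spaces: the same statement is false

Replace $\mathcal C$ by the smallest interesting symmetric category, $\mathrm{sVect}$. Recall that a quadratic form $q$ on a finite abelian group defines a pointed braided category with simple objects the group elements, self-braidings $q(x)$ and double braidings $q(x+y)/q(x)q(y)$.

Let $\zeta_8\in\mathbf k$ be a primitive 8th root of unity ($p\ne2$) and let $\mathcal E$ be the pointed braided category of $q(x)=\zeta_8^{x^2}$ on $\mathbb Z/4$. This is well defined since $(x+4)^2\equiv x^2$ mod $8$. The double braidings are $\zeta_8^{2xy}$, and $\zeta_8^2$ has order $4$, so $\mathcal E$ is non-degenerate. Since $q(2)=\zeta_8^4=-1$ and the double braiding of $2$ with itself is $\zeta_8^8=1$, the elements $\{0,2\}$ span a copy of $\mathrm{sVect}$. The element $y$ centralizes $2$ iff $\zeta_8^{4y}=1$ iff $y$ is even. So this $\mathrm{sVect}$ is Lagrangian. But $\mathcal Z(\mathrm{sVect})$ is the pointed category of $(\mathbb Z/2)^2$, so it is not equivalent to $\mathcal E$;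 and $\mathcal E$ has simple objects outside $\mathrm{sVect}$.

So Theorem 1 is not formal, and both (a) and (b) can break. We will attach to $\mathcal C$ a commutative bialgebra $A$ (functions on its fundamental group). Double braidings with $\mathcal C$ make every object of $\mathcal D$ an $A$-module. For $\mathcal C=\mathrm{Ver}_p^+$ the augmentation ideal of $A$ is nilpotent, and this gives (a); for $\mathrm{sVect}$ it is not. For (b) we choose a map $\delta:P\to P\otimes P$ on the projective cover of $\mathbf 1$. It fails to be coassociative by a multiplicative $3$-cocycle on the group, and we must show that this cocycle is a coboundary. The additive analogue is a one-line computation. The difficulty is to pass from the multiplicative to the additive statement in characteristic $p$.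

## 4. Symmetric and exterior powers of $L_3$

This section computes the sizes of the $S^nL_3$. Here $S(V)$ and $\Lambda(V)$ are the quotients of the tensor algebra by the images of $1-s_{V,V}$ and $1+s_{V,V}$. In degrees $n<p$ they are images of the (anti)symmetrizer idempotents.

**Lemma 4.1.** For $0\le n<p$, $\mathrm{FPdim}(S^nL_3)=[n+1][n+2]/[2]$. Hence $S^nL_3=0$ for $n\ge p-2$, and $\mathrm{FPdim}\,S(L_3)=\frac{p}{4\sin^2\vartheta}=\sum_{i\text{ odd}}[i]^2$. Also $\Lambda^jL_3=0$ for $j\ge4$.

*Proof.* **Step 1: turn dimensions into characters.** Let $G:\mathrm{Tilt}(SL_2)\to\mathrm{Rep}(\mathbb Z/p)\to\mathrm{Ver}_p$ be restriction to a nontrivial unipotent element of $SL_2(\mathbb F_p)$ followed by semisimplification. It is symmetric monoidal and additive. Put $V_m=S^m(\mathbf k^2)$. For $m\le p-2$ it restricts to a Jordan block of size $m+1$, so $G(V_m)=L_{m+1}$. Tilting modules are closed under tensor products and direct summands (Donkin), and indecomposable ones are determined by their highest weight. So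 characters embed the split Grothendieck ring of $\mathrm{Tilt}(SL_2)$ into $\mathbb Z[z^{\pm1}]$; by triangularity with respect to highest weights the image is the ring of symmetric Laurent polynomials, $\mathbb Z[\chi_1]$ with $\chi_1=z+z^{-1}$. The ring homomorphism $\mathrm{FPdim}\circ G$ sends $\chi_1$ to $[2]=\zeta+\zeta^{-1}$ with $\zeta=e^{i\vartheta}$. Hence $\mathrm{FPdim}\,G(T)=\mathrm{ch}_T(\zeta)$ for every tilting $T$.

**Step 2: apply this to $S^nV_2$.** The module $V_2^{\otimes n}$ is tilting, and for $n<p$ the powers $S^n$, $\Lambda^n$ are images of idempotents; so $S^nV_2,\Lambda^nV_2$ are tilting and $G$ preserves them. Since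
$$\mathrm{ch}\,S^nV_2=\frac{(z^{n+1}-z^{-n-1})(z^{n+2}-z^{-n-2})}{(z-z^{-1})(z^2-z^{-2})},$$
evaluation at $\zeta$ gives the first formula.

**Step 3: vanishing.** For $n=p-2$ the factor $[p]$ is $0$, so $S^{p-2}L_3=0$. Higher $S^n L_3$ are quotients of $S^{p-2}L_3\otimes L_3^{\otimes k}$, hence $0$. As $4<p$, $\Lambda^4L_3=G(\Lambda^4V_2)=0$ because $\dim V_2=3$, and $\Lambda^jL_3$ for $j\ge4$ is a quotient of $\Lambda^4L_3\otimes L_3^{\otimes(j-4)}=0$.

**Step 4: the total.** From $\sin m\vartheta\sin(m+1)\vartheta=\frac12(\cos\vartheta-\cos(2m+1)\vartheta)$ we get $\sum_{m=0}^{p-1}\sin m\vartheta\sin(m+1)\vartheta=\frac p2\cos\vartheta$. Dividing by $[2]\sin^2\vartheta=2\cos\vartheta\sin^2\vartheta$ gives $\mathrm{FPdim}\,S(L_3)=\frac p{4\sin^2\vartheta}$. Similarly $\sum_{m=0}^{p-1}\sin^2m\vartheta=\frac p2$, and $i\mapsto p-i$ exchanges odd and even indices with $[p-i]=[i]$, so the sum over odd $i$ is half the total: $\frac p{4\sin^2\vartheta}$. $\square$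

**Example ($p=5$).** $S^2L_3$ has dimension $[3][4]/[2]=1$ and is a summand of $L_3L_3=\mathbf 1\oplus L_3$, so it is $\mathbf 1$. Thus $S(L_3)=\mathbf 1\oplus L_3\oplus\mathbf 1$.

## 5. The coend $A$ and its identification with $S(L_3)$

### 5.1 Definition and universal property

Let
$$A=\int^{V\in\mathcal C}V^*V=\bigoplus_{i\text{ odd}}L_i^*L_i$$
with its universal dinatural maps $\iota_V:V^*V\to A$. Dinaturality means $\iota_V(f^*V)=\iota_W(W^*f)$ for $f:V\to W$. For $X,Y$ in $\mathcal C$ or in $\mathcal D$, maps $AX\to Y$ correspond to families $V^*VX\to Y$ dinatural in $V\in\mathcal C$, or by duality to families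
$$\phi_V:VX\to VY\ \text{ natural in }V\in\mathcal C,\qquad\text{via } \phi(\iota_VX)=(\mathrm{ev}_VY)(V^*\phi_V). \tag{5.1}$$
Indeed $\mathcal C$ is semisimple with $\mathrm{End}(L_i)=\mathbf k$, so a natural family is freely determined by its values on the $L_i$. In the same way maps $A^{\otimes n}X\to Y$ correspond to families $V_1^*V_1\cdots V_n^*V_nX\to Y$ dinatural in each $V_i$.

### 5.2 The bialgebra structure

Put
$$m(\iota_V\otimes\iota_W)=\iota_{VW}\,\mu_{V,W},\quad\mu_{V,W}=s_{V^*V,W^*}\otimes W,\qquad \Delta\iota_V=(\iota_V\otimes\iota_V)(V^*\mathrm{coev}_VV),\qquad\varepsilon_A\iota_V=\mathrm{ev}_V,\qquad\eta=\iota_{\mathbf 1}.$$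
This is the standard commutative bialgebra structure (Deligne, Lyubashenko, Majid). Let us check it. We use coherence: a composite of symmetries depends only on the permutation it realizes.

**Well-definedness.** For $m$ it is clear that the family is dinatural. For $\Delta$ and $g:V\to W$, we use dinaturality of the second $\iota$, then $(Wg^*)\mathrm{coev}_W=(gV^*)\mathrm{coev}_V$, then dinaturality of the first $\iota$:
$$(\iota_W\otimes\iota_W(W^*g))(W^*\mathrm{coev}_WV)=(\iota_W\otimes\iota_V(g^*V))(W^*\mathrm{coev}_WV)=(\iota_W(W^*g)\otimes\iota_V)(W^*\mathrm{coev}_VV)=(\iota_V\otimes\iota_V)(V^*\mathrm{coev}_VV)(g^*V).$$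

**Associativity and commutativity.** On $V^*VW^*WU^*U$ both ways of multiplying are $\iota_{VWU}$ after the symmetry to $U^*W^*V^*VWU$ given by the same permutation. For commutativity, dinaturality along $f=s_{V,W}$ gives $\iota_{WV}=\iota_{VW}(f^*\otimes f^{-1})$. So $m\,s_{A,A}(\iota_V\otimes\iota_W)=\iota_{WV}\,\mu_{W,V}\,s_{V^*V,W^*W}=\iota_{VW}\,\mu_{V,W}$, again by coherence.

**Coassociativity and counit.** Both iterated coproducts on $V^*V$ are $\iota_V^{\otimes3}$ after inserting $\mathrm{coev}_V\otimes\mathrm{coev}_V$ between $V^*$ and $V$. The counit laws are the zigzag identities.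

**$\varepsilon_A$ and $\Delta$ are algebra maps.** First, $\varepsilon_Am(\iota_V\otimes\iota_W)=\mathrm{ev}_W(W^*\mathrm{ev}_VW)(s_{V^*V,W^*}W)=\mathrm{ev}_V\otimes\mathrm{ev}_W$ by naturality of $s$. For $\Delta$, use $\mathrm{coev}_{VW}=(V\mathrm{coev}_WV^*)\mathrm{coev}_V$ and slide the insertions of $\mathrm{coev}_V,\mathrm{coev}_W$ (maps out of $\mathbf 1$) to the right of all symmetries. Both $\Delta m$ and $(m\otimes m)(A\,s_{A,A}\,A)(\Delta\otimes\Delta)$ on $V^*VW^*W$ become $(\iota_{VW}\otimes\iota_{VW})\,\pi\,(V^*\mathrm{coev}_VV\,W^*\mathrm{coev}_WW)$, where $\pi$ is the symmetry taking $V^*_1V_2V^*_3V_4W^*_5W_6W^*_7W_8$ to $W^*_5V^*_1V_2W_6\,W^*_7V^*_3V_4W_8$.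

Put $I=\ker\varepsilon_A$. Since $\varepsilon_A\eta=1$, $A=\mathbf 1\oplus I$. Clearly $\mathrm{FPdim}\,A=\sum_i[i]^2=\mathrm{FPdim}\,\mathcal C$. Let $\lambda:A\to\mathbf 1$ be the projection to the summand $L_1^*L_1=\mathbf 1$. Since $\Delta(L_i^*L_i)\subset L_i^*L_i\otimes L_i^*L_i$ and $\Delta\eta=\eta\otimes\eta$,
$$\lambda\eta=1,\qquad(\mathrm{id}\otimes\lambda)\Delta=\eta\lambda=(\lambda\otimes\mathrm{id})\Delta. \tag{5.2}$$

**Example ($p=5$).** $A=\mathbf 1\oplus X\otimes X=\mathbf 1\oplus\mathbf 1\oplus X$, the same object as $S(L_3)$.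

**Example ($\mathrm{sVect}$).** For $\mathrm{sVect}$, with odd line $\sigma$, the same construction gives $A=\mathbf 1\oplus\sigma^*\sigma$. Let $x$ be the element of the summand $\sigma^*\sigma\cong\mathbf 1$ with $\varepsilon_A(x)=1$. As $\sigma^*\sigma$ is even, no sign appears, and $x^2=1$. So $A=\mathbf k[x]/(x^2-1)\cong\mathbf k\times\mathbf k$, and its augmentation ideal is spanned by a nonzero idempotent. It is not nilpotent.

### 5.3 Nilpotency and the algebra isomorphism

**Proposition 5.1.** $I$ is nilpotent, and $A\cong S(L_3)$ as algebras.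

*Proof.* **Step 1: the only algebra map $A\to\mathbf 1$ is $\varepsilon_A$.** By (5.1), maps $A\to\mathbf 1$ are natural families $a_V\in\mathrm{End}(V)$, that is, scalars $a_i$ ($i$ odd). Algebra maps are those with $a_1=1$ and $a_{VW}=a_V\otimes a_W$, that is, $a_ia_j=a_k$ whenever $L_k\subset L_iL_j$. For $p\ge5$ both $L_1$ and $L_3$ occur in $L_3L_3$, so $a_3^2=1$ and $a_3^2=a_3$, giving $a_3=1$. Since $L_{i+2}\subset L_3L_i$ for odd $i\le p-4$, $a_{i+2}=a_i$. So all $a_i=1$.

**Step 2: $\mathrm{Hom}(I/I^2,\mathbf 1)=0$.** This space consists of the $\varepsilon_A$-derivations $A\to\mathbf 1$, that is, scalars $d_i$ with $d_i+d_j=d_k$ whenever $L_k\subset L_iL_j$. Then $d_1=0$, and $L_1\subset L_iL_i$ gives $2d_i=0$, so $d_i=0$.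

**Step 3: a small generating object.** Let $U=L_{p-2}$; as $p$ is odd, $U\in\mathcal C$. The fusion rules give $U^*U=L_1\oplus L_3$. Hence $L_3\subset U^{\otimes2}$, and by $L_{i+2}\subset L_3L_i$ every simple object is a summand of some $U^{\otimes n}$. As $\mu_{V,W}$ is invertible, $\mathrm{im}\,\iota_{VW}=m(\mathrm{im}\,\iota_V\otimes\mathrm{im}\,\iota_W)$. By dinaturality $\mathrm{im}\,\iota_L\subset\mathrm{im}\,\iota_V$ if $L$ is a summand of $V$. So $A$ is generated by $\mathrm{im}\,\iota_U$.

**Step 4: $I$ is nilpotent.** Let $(b)$ be the ideal generated by the image of $L_3\subset U^*U$. It lies in $I$ since $\mathrm{Hom}(L_3,\mathbf 1)=0$. By commutativity $(b)^n$ is the image of $A\otimes S^nL_3$, so $(b)^{p-2}=0$ by Lemma 4.1. The algebra $R=A/(b)$ is generated by a quotient of $\mathbf 1$, so it is a multiple of $\mathbf 1$: an ordinary finite-dimensional commutative $\mathbf k$-algebra. By Step 1 it has exactly one $\mathbf k$-point. So it is local with maximal ideal $I/(b)$, which is nilpotent. Hence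 $I$ is nilpotent.

**Step 5: $I/I^2\cong L_3$.** Let $W'=(\mathrm{id}-\eta\varepsilon_A)(\mathrm{im}\,\iota_U)\subset I$. Since $\mathrm{im}\,\iota_U\subset\mathrm{im}\,\eta+W'$, the object $W'$ generates $A$. So $I=\sum_{n\ge1}W'^n=W'+I^2$. Thus $I/I^2$ is a quotient of $U^*U=\mathbf 1\oplus L_3$, and by Step 2 a quotient of $L_3$. It is nonzero, since $I\neq0$ is nilpotent. So $I/I^2\cong L_3$.

**Step 6: the isomorphism.** As $\mathcal C$ is semisimple, $I\to I/I^2\cong L_3$ has a section, which extends to an algebra map $S(L_3)\to A$ with $L_3$ landing in $I$. From $I=L_3+I^2$ we get $I^n\subset L_3^n+I^{n+1}$ for all $n\ge 1$, so nilpotency makes the map surjective. Both sides have the same FPdim by Lemma 4.1. So it is an isomorphism. $\square$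

The last three steps also show that $\varepsilon_A$ corresponds to the projection $S(L_3)\to S^0=\mathbf 1$.

## 6. Invariant cochains: additive vanishing, and where the logarithm series stops

### 6.1 The complexes

Let $K_n=\mathrm{Hom}(\mathbf 1,A^{\otimes n})$, a finite-dimensional commutative $\mathbf k$-algebra with augmentation given by $\varepsilon_A^{\otimes n}$. Let $K_n^+$ be the kernel of the augmentation and $U_n=1+K_n^+\subset K_n^\times$. The ideal $K_n^+$ is nilpotent, because $\ker\varepsilon_A^{\otimes n}$ is a finite sum of nilpotent ideals. Define $d^i:K_n\to K_{n+1}$ by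
$$d^0f=1\otimes f,\qquad d^if=\Delta_if\ (\Delta\text{ in the }i\text{-th slot},\ 1\le i\le n),\qquad d^{n+1}f=f\otimes1 .$$
These are induced by augmented algebra maps $A^{\otimes n}\to A^{\otimes(n+1)}$. Put $d=\sum_i(-1)^id^i$ on $K_\bullet$ (additive) and $d=\prod_i(d^i)^{(-1)^i}$ on $U_\bullet$ (multiplicative).

**Example ($p=5$).** $K_1$ is the space of invariants of $\mathbf 1\oplus X\oplus\mathbf 1$, so $K_1=\mathbf k[q]/(q^2)$ and $U_1=\{1+aq\}\cong\mathbf k$. From $A\otimes A=5\cdot\mathbf 1\oplus5X$ we get $\dim K_2=5$.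

**Lemma 6.1.** If $n\ge1$, $w\in K_n^+$ and $dw=0$ (additively), then $w=dv$ for some $v\in K_{n-1}^+$.

*Proof.* **Step 1: a contracting homotopy.** Let $h=\lambda\otimes\mathrm{id}$, which lowers the index by one. By (5.2), $hd^0=\mathrm{id}$; $hd^1w=(\eta\lambda\otimes\mathrm{id})w=d^0hw$; and clearly $hd^i=d^{i-1}h$ for $i\ge2$. So $h\,dw=w-d(hw)$ and therefore $w=d(hw)$.

**Step 2: correct the augmentation.** If $n=1$, then $hw\in K_0=\mathbf k$ and $d=d^0-d^1=0$ there, so $w=0$. Let $n\ge2$ and let $c\in\mathbf k$ be the augmentation of $hw\in K_{n-1}$. The element $w=d(hw)$ has augmentation $c\sum_{i=0}^n(-1)^i$, which must be $0$. But $dc=c\sum_{i=0}^n(-1)^i$, so $dc=0$, and $v=hw-c$ works. $\square$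

### 6.2 The truncated logarithm

We shall need the multiplicative version: cocycles in $U_3$ are coboundaries. A sensible first attempt is to transport Lemma 6.1 through a logarithm. In characteristic $p$ the series must stop before the term divided by $p$:
$$\mathrm L(1+x)=\sum_{k=1}^{p-1}\frac{(-1)^{k-1}}{k}x^k .$$
Is $\mathrm L$ a homomorphism? Put $z=x+y+xy$. In $\mathbb Q[[x,y]]$ additivity of the true logarithm gives
$$\mathrm L(1+z)-\mathrm L(1+x)-\mathrm L(1+y)=-\sum_{k\ge p}\frac{(-1)^{k-1}}k(z^k-x^k-y^k).$$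
The left side has coefficients in $\mathbb Z_{(p)}$, the right side lies in $(x,y)^p$, and the part of degree $p$ is $-\sum_{i=1}^{p-1}\frac1p\binom pi x^iy^{p-i}$, whose coefficients are nonzero mod $p$. So $\mathrm L$ is additive on $1+K^+$ when $(K^+)^p=0$, but not on the ordinary algebra $\mathbf k[x,y]/(x^p,y^p)$. For $K=\mathbf k[x]/(x^{p+1})$ there is no isomorphism of $1+K^+$ with a vector group at all, since $(1+x)^p=1+x^p\ne1$.

How far does degree counting take us? By Proposition 5.1, $A^{\otimes n}\cong S(L_3^{\oplus n})$, with top degree $n(p-3)$. There are no invariants in degree $1$, so $K_n^+$ sits in degrees $\ge2$ and $(K_n^+)^p$ in degrees $\ge2p$. So $(K_n^+)^p=0$ as soon as $n(p-3)<2p$. To say that the coboundary of a cocycle in $U_3$ is trivial we work in $U_4$, and for $n=4$ the inequality reads $p<6$. So for $p=5$ the truncated logarithm is additive on all the groups that we need, while for $p\ge7$ this count no longer decides the matter. We need a logarithm whose additivity does not depend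 on it.

The series integrates $du/u$ term by term, and the illegal step is to integrate $x^{p-1}dx$. So let us not expand at all. The form $u^{-1}du$ is closed, and it is automatically additive in $u$. If closed $1$-forms are exact, then $u^{-1}du=d\ell(u)$ defines a logarithm. On $\mathbf k[x]/(x^p)$ the form $x^{p-1}dx$ is closed and not exact. For $S(L_3)$ its place would be in $S^{p-1}L_3\otimes L_3$, and $S^{p-1}L_3=0$.

## 7. A Poincaré lemma and the natural logarithm

### 7.1 The de Rham complex of $S(V)$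

For a commutative algebra $R$ in $\mathcal C$ let $d:R\to\Omega^1_R$ be the universal derivation into an $R$-module in $\mathcal C$. It is functorial: an algebra map $R\to R'$ composed with $d:R'\to\Omega^1_{R'}$ is a derivation of $R$, so it induces $\Omega^1_R\to\Omega^1_{R'}$ commuting with $d$.

**Construction.** Let $V\in\mathcal C$. Work with $\mathbb Z_{\ge0}$-graded objects of $\mathcal C$ and the symmetry $s$ twisted by Koszul signs. Put $V$ in degree $0$ and a copy $V'$ in degree $1$, and let
$$\Omega^\bullet=S(V\oplus V')=S(V)\otimes S(V'),\qquad\Omega^j=S(V)\otimes\Lambda^jV .$$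
This is graded commutative. For a graded object $W$, a homogeneous morphism $W\to S(W)$ extends uniquely to a homogeneous derivation of $S(W)$: it extends to a derivation $T(W)\to S(W)$, which kills the relations $\mathrm{im}(1-s_{W,W})$ by graded commutativity. Let $d$ be the derivation of degree $1$ with $d|_V=\mathrm{id}:V\to V'$ and $d|_{V'}=0$, and $\kappa$ the derivation of degree $-1$ with $\kappa|_{V'}=\mathrm{id}:V'\to V$ and $\kappa|_V=0$. The square of an odd derivation is a derivation, and $d^2$ vanishes on generators; so $d^2=0$. Moreover $d:S(V)\to\Omega^1=S(V)\otimes V$ is the universal derivation, since derivations $S(V)\to M$ and module maps $S(V)\otimes V\to M$ both correspond to morphisms $V\to M$.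

**Lemma 7.1.** The cohomology of $\Omega^\bullet$ lives in total degrees $N\equiv0$ mod $p$, where $S^mV\otimes\Lambda^jV$ has total degree $m+j$. For $V=L_3^{\oplus n}$ one has $H^0(\Omega^\bullet)=\mathbf 1$ and $H^1(\Omega^\bullet)=0$.

*Proof.* **Step 1: Euler's formula.** The derivation $d\kappa+\kappa d$ has degree $0$ and is the identity on the generators $V\oplus V'$. So it is multiplication by $N$ on $S^N(V\oplus V')$, and it is null-homotopic. If $N\ne0$ in $\mathbf k$, the part of total degree $N$ is acyclic.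

**Step 2: $n=1$.** By Lemma 4.1, $S^mL_3\otimes\Lambda^jL_3\neq0$ only if $m\le p-3$ and $j\le3$. So the only nonzero components of total degree divisible by $p$ have $N=0$, which is $\mathbf 1$ in $\Omega^0$, or $N=p$ with $m=p-3$, $j=3$, in $\Omega^3$. Hence $H^0=\mathbf 1$ and $H^1=0$.

**Step 3: general $n$.** The de Rham complex of $S(L_3^{\oplus n})$ is the $n$-th tensor power of that of $S(L_3)$. Complexes in the semisimple category $\mathcal C$ split, so Künneth holds and gives the claim. $\square$

### 7.2 The logarithm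

**Proposition 7.2.** There are group isomorphisms $\ell:U_n\to K_n^+$ such that $\ell\circ\varphi=\varphi\circ\ell$ for all maps induced by algebra morphisms $\varphi:A^{\otimes n}\to A^{\otimes m}$ with $\varepsilon_A^{\otimes m}\varphi=\varepsilon_A^{\otimes n}$.

*Proof.* **Step 1: an ordinary dg algebra.** By Proposition 5.1, $A^{\otimes n}\cong S(L_3^{\oplus n})$. Apply the exact functor $\mathrm{Hom}_{\mathcal C}(\mathbf 1,-)$ to its de Rham complex. The result is a graded commutative dg algebra over $\mathbf k$ with degree $0$ part $K_n$. By Lemma 7.1, closed elements of $K_n$ are constants, and closed elements of $\mathrm{Hom}(\mathbf 1,\Omega^1)$ are of the form $dw$ with $w\in K_n$.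

**Step 2: definition.** For $u\in U_n$, $d(u^{-1}du)=-u^{-2}du\cdot du=0$, because $du\cdot du=-du\cdot du$ and $p\ne2$. So $u^{-1}du=dw$, and $w$ is unique up to a constant. Let $\ell(u)\in K_n^+$ be the unique choice with augmentation $0$:
$$d\ell(u)=u^{-1}du. \tag{7.1}$$

**Step 3: additive and natural.** From $(uv)^{-1}d(uv)=u^{-1}du+v^{-1}dv$, $\ell$ is a homomorphism. It is defined through the canonical derivation $d:A^{\otimes n}\to\Omega^1$ and the augmentation only. For $\varphi$ as in the statement, $\varphi(\ell(u))$ has augmentation $0$ and differential $\varphi(u)^{-1}d\varphi(u)$, so it equals $\ell(\varphi(u))$.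

**Step 4: bijective.** If $\ell(u)=0$ then $du=0$, so $u\in\mathbf k\cap U_n=\{1\}$. Next, $u^{-1}=\sum_k(1-u)^k$ is a finite sum, and $d$ is a linear isomorphism from $K_n^+$ onto the closed $1$-forms; so $\ell$ is a polynomial map. Thus $\ell$ is an injective homomorphism of algebraic groups from $U_n$ to the vector group $K_n^+$, both connected of dimension $\dim K_n^+$. Its image is closed of full dimension, hence everything. $\square$

**Example ($p=5$, $n=1$).** In $K_1=\mathbf k[q]/(q^2)$ we have $q\,dq=\frac12d(q^2)=0$. For $u=1+aq$ this gives $u^{-1}du=(1-aq)a\,dq=a\,dq$, so $\ell(1+aq)=aq$.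

**Corollary 7.3.** (i) If $n\ge1$, $\omega\in U_n$ and $d\omega=1$, then $\omega=du$ with $u\in U_{n-1}$ (for $n=1$: $\omega=1$).

(ii) If $b\in U_2$ and $\Delta_2b=b_{12}b_{13}$ in $K_3$, where $b_{12}=b\otimes1$ and $b_{13}=(A\otimes\eta\otimes A)b$, then $b=1$.

*Proof.* (i) By naturality $d\ell(\omega)=\ell(d\omega)=0$. Lemma 6.1 gives $\ell(\omega)=dv$ with $v\in K_{n-1}^+$. Write $v=\ell(u)$; then $\ell(\omega)=\ell(du)$ and $\omega=du$. For $n=1$, $U_0=\{1\}$.

(ii) The element $\beta=\ell(b)$ satisfies $\Delta_2\beta=\beta_{12}+\beta_{13}$. Apply $\mathrm{id}\otimes\mathrm{id}\otimes\lambda$. By (5.2) the left side becomes $(\mathrm{id}\otimes\eta\lambda)\beta$ and the right side becomes $\beta+(\mathrm{id}\otimes\eta\lambda)\beta$. So $\beta=0$ and $b=1$. $\square$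

## 8. Double braidings make every object an $A$-module; proof of Theorem 1(a)

### 8.1 The module structure

For $V\in\mathcal C$ and $X\in\mathcal D$ put
$$\sigma_{V,X}=c_{X,V}^{-1}:VX\to XV,\qquad\theta^X_V=c_{V,X}^{-1}\sigma_{V,X}:VX\to VX .$$
So $\theta^X_V$ is the inverse double braiding. Both $\kappa=c_{V,X}$ and $\kappa=\sigma_{V,X}$ are natural and satisfy $\kappa_{VW,X}=(\kappa_{V,X}W)(V\kappa_{W,X})$ and $\kappa_{V,XY}=(X\kappa_{V,Y})(\kappa_{V,X}Y)$. On $\mathcal C$ both equal $s$.

A family $\theta_V\in\mathrm{End}(VX)$ natural in $V\in\mathcal C$ corresponds by (5.1) to a morphism $\rho:AX\to X$ with $\rho(\iota_VX)=\rho_V:=(\mathrm{ev}_VX)(V^*\theta_V)$. Let $\rho_X$ correspond to $\theta^X$. It is natural in $X$.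

**Lemma 8.1.** Let $X\in\mathcal D$ and let $\theta_V\in\mathrm{End}(VX)$ ($V\in\mathcal C$) be natural with $\theta_{\mathbf 1}=\mathrm{id}$ and
$$\theta_{VW}=(V\theta_W)(V\sigma_{W,X}^{-1})(\theta_VW)(V\sigma_{W,X}). \tag{8.1}$$
Then the corresponding $\rho$ is a unital $A$-module structure. This applies to $\theta^X$. With $(\mathcal D,\sigma)$ replaced by $(\mathcal C,s)$, it applies to $\theta_V=\gamma_V^{-1}s_{V,Z}$ for $(Z,\gamma)\in\mathcal Z(\mathcal C)$.

*Proof.* **Step 1: compute $\rho_{VW}$.** By (8.1) and $\mathrm{ev}_{VW}=\mathrm{ev}_W(W^*\mathrm{ev}_VW)$, sliding $\mathrm{ev}_V$ past $\theta_W$ and $\sigma_{W,X}^{-1}$,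
$$\rho_{VW}=\rho_W(W^*S),\qquad S=\sigma_{W,X}^{-1}(\rho_VW)(V^*V\sigma_{W,X}):V^*VWX\to WX .$$
By naturality of $\sigma_{W,-}$, $\sigma_{W,X}(W\rho_V)=(\rho_VW)(V^*V\sigma_{W,X})(s_{W,V^*V}X)$. So $S=(W\rho_V)(s_{V^*V,W}X)$.

**Step 2: associativity.** Compose with $\mu_{V,W}=s_{V^*V,W^*}W$ to get $\rho_{VW}(\mu_{V,W}X)=\rho_W(W^*W\rho_V)(s_{V^*V,W^*W}X)$, that is, $\rho(mX)=\rho(A\rho)(s_{A,A}X)$. As $ms_{A,A}=m$ and $s_{A,A}^2=1$, $\rho(mX)=\rho(A\rho)$. Unitality is $\theta_{\mathbf 1}=\mathrm{id}$.

**Step 3: the two applications.** If $\theta_V=\kappa_V^{-1}\sigma_V$ with $\kappa_{VW}=(\kappa_VW)(V\kappa_W)$, then $\theta_{VW}=(V\kappa_W^{-1})(\kappa_V^{-1}W)(\sigma_VW)(V\sigma_W)=(V\kappa_W^{-1})(\theta_VW)(V\sigma_W)$. Substitute $\kappa_W^{-1}=\theta_W\sigma_W^{-1}$ to get (8.1). Take $\kappa=c_{-,X}$, respectively $\kappa=\gamma$ and $\sigma=s$. $\square$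

If $X\in\mathcal C$, then $\theta^X=\mathrm{id}$ and $A$ acts through $\varepsilon_A$. Conversely, write $IX=\mathrm{im}(I\otimes X\to X)$. If $IX=0$ then $\rho_X=\varepsilon_AX$, so $\theta^X_V=\mathrm{id}$ for all $V\in\mathcal C$, and $X\in\mathcal C'=\mathcal C$.

**Proof of Theorem 1(a).** Let $X\in\mathcal D$ be simple. The subobject $IX$ is $0$ or $X$. If $IX=X$, then $X=I^NX$ for all $N$, which is $0$ for large $N$ by Proposition 5.1: a contradiction. So $IX=0$ and $X\in\mathcal C$. $\square$

### 8.2 Operators from invariant functions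

The elements of $K_n$ act on tensor products. Let $\rho_{X_1,\dots,X_n}:A^{\otimes n}X_1\cdots X_n\to X_1\cdots X_n$ be: move the last $n-1$ factors $A$ past $X_1$ by $\sigma$, then the last $n-2$ past $X_2$, and so on; then apply $\rho_{X_1}\otimes\cdots\otimes\rho_{X_n}$. For $f\in K_n$ put $f_{X_1,\dots,X_n}=\rho_{X_1,\dots,X_n}(f\otimes X_1\cdots X_n)$, an endomorphism of $X_1\cdots X_n$, natural in all $X_i$.

**Lemma 8.2.**
(i) $(fg)_{X_\bullet}=f_{X_\bullet}g_{X_\bullet}$.
(ii) $f_{\dots,X_iX_{i+1},\dots}=(\Delta_if)_{\dots,X_i,X_{i+1},\dots}$.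
(iii) $(1\otimes f)_{X_0,X_\bullet}=X_0\otimes f_{X_\bullet}$ and $(f\otimes1)_{X_\bullet,X_{n+1}}=f_{X_\bullet}\otimes X_{n+1}$.
(iv) If $X_i\in\mathcal C$, the $i$-th factor $A$ acts through $\varepsilon_A$; and $f_{\mathbf 1,\dots,\mathbf 1}$ is the augmentation of $f$.
(v) For $f\in K_2$: $(c_{X,Y}Z)(1\otimes f)_{X,Y,Z}=(f_{13})_{Y,X,Z}(c_{X,Y}Z)$.

*Proof.* **(i): tensor products of modules are modules.** Let $R,S$ be algebras in $\mathcal C$, $X$ an $R$-module and $Y$ an $S$-module in $\mathcal D$. We claim that $\tau=(\rho_X\rho_Y)(R\sigma_{S,X}Y):RSXY\to XY$ is an $R\otimes S$-module structure. By naturality $\sigma_{S,X}(S\rho_X)=(\rho_XS)(R\sigma_{S,X})(s_{S,R}X)$, so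
$$\tau(RS\tau)=(\rho_X(R\rho_X)\otimes\rho_Y(S\rho_Y))(RR\,\sigma_{S,X}SY)(RRS\,\sigma_{S,X}Y)(R\,s_{S,R}\,SXY).$$
Since $(\sigma_{S,X}S)(S\sigma_{S,X})=\sigma_{SS,X}$, associativity of both actions and naturality of $\sigma_{-,X}$ with respect to $m_S$ turn this into $\tau\big((m_R\otimes m_S)(R\,s_{S,R}\,S)XY\big)$. Unitality is clear. The map $\rho_{X_1,\dots,X_n}$ is this construction for $R=A$, $X=X_1$, $S=A^{\otimes(n-1)}$ and $Y=X_2\cdots X_n$. By induction it is an $A^{\otimes n}$-module structure, which is (i).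

**(ii): the coproduct governs tensor products.** By multiplicativity of $\sigma$ in its second variable and naturality in its first, it suffices that $\rho_{XY}=\rho_{X,Y}(\Delta XY)$. From $\sigma_{VV^*,X}(\mathrm{coev}_VX)=X\mathrm{coev}_V$ we get $(V\sigma_{V^*,X})(\mathrm{coev}_VX)=(\sigma_{V,X}^{-1}V^*)(X\mathrm{coev}_V)$. Restricted along $\iota_V$, the right side corresponds by (5.1) to the endomorphism of $VXY$
$$(\theta^X_VY)(VX\,\mathrm{ev}_VY)(VXV^*\theta^Y_V)\big[(V\sigma_{V^*,X})(\mathrm{coev}_VX)\,VY\big](\sigma_{V,X}Y).$$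
Insert the identity just found, move $\sigma_{V,X}^{-1}$ to the left, and use the zigzag identity for $V$. The result is
$$(\theta^X_VY)(\sigma_{V,X}^{-1}Y)(X\theta^Y_V)(\sigma_{V,X}Y)=(c_{V,X}^{-1}Y)(X\theta^Y_V)(\sigma_{V,X}Y)=(c_{V,X}^{-1}Y)(Xc_{V,Y}^{-1})(X\sigma_{V,Y})(\sigma_{V,X}Y)=c_{V,XY}^{-1}\sigma_{V,XY}=\theta_V^{XY},$$
which is what corresponds to the left side.

**(iii), (iv).** For the first claim in (iii), the first $A$ acts by the unit and $\sigma_{A^{\otimes n},X_0}(f\otimes X_0)=X_0\otimes f$ by naturality. The rest is clear.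

**(v): moving an action through a braiding.** We have $c_{X,Y}(X\rho_Y)=(\rho_YX)(Ac_{X,Y})(c_{X,A}Y)$, $c_{X,A}\sigma_{A,X}=\mathrm{id}$, and $X\otimes f=(\sigma_{A,X}A)(A\sigma_{A,X})(f\otimes X)$. Therefore
$$\begin{aligned}(c_{X,Y}Z)(Xf_{Y,Z})&=(\rho_YX\rho_Z)(Ac_{X,Y}AZ)(c_{X,A}YAZ)(XA\sigma_{A,Y}Z)(X\otimes f\otimes YZ)\\&=(\rho_YX\rho_Z)\big(A\,(c_{X,Y}A)\sigma_{A,XY}\,Z\big)(f\otimes XYZ)\\&=(\rho_YX\rho_Z)(A\sigma_{A,YX}Z)(f\otimes YXZ)(c_{X,Y}Z)=(f_{13})_{Y,X,Z}(c_{X,Y}Z).\end{aligned}$$
In the second line $c_{X,A}$ cancelled against the $\sigma_{A,X}$ of the first copy of $A$. The third line is naturality of $\sigma_{A,-}$. $\square$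

## 9. The projective cover of $\mathbf 1$ and the functor $F$

### 9.1 The size of $P$

Let $\varepsilon:P\to\mathbf 1$ be the projective cover of $\mathbf 1$ in $\mathcal D$. The object $L_iP$ is projective, and $\mathrm{Hom}(L_iP,L_j)=\mathrm{Hom}(P,L_i^*L_j)$ has dimension $\delta_{ij}$. By Theorem 1(a) there are no other simple objects, so $L_iP$ is the projective cover of $L_i$ and these are all the indecomposable projectives. Hence $\mathrm{FPdim}\,\mathcal D=\sum_i\mathrm{FPdim}(L_i)^2\,\mathrm{FPdim}P=\mathrm{FPdim}\,\mathcal C\cdot\mathrm{FPdim}P$, and Shimizu's formula gives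
$$\mathrm{FPdim}P=\mathrm{FPdim}\,\mathcal C. \tag{9.1}$$

**Example ($p=5$).** Now $\mathrm{FPdim}P=2+\varphi$, the composition factors of $P$ are among $\mathbf 1,X$, and $1,\varphi$ are independent over $\mathbb Q$. So $P$ has exactly the composition factors $\mathbf 1,\mathbf 1,X$, like $A$.

### 9.2 The functor

Define $F:\mathcal D\to\mathcal C$ by $\mathrm{Hom}_{\mathcal C}(V,F(X))=\mathrm{Hom}_{\mathcal D}(VP,X)$, with universal map $\mathrm{ev}_X:F(X)P\to X$. (In this use $\mathrm{ev}_X$ has source $F(X)P$; we say so when we mean the duality map $X^*X\to\mathbf 1$.) A map $g:V\to F(X)$ has *transpose* $\mathrm{ev}_X(gP):VP\to X$.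

* $F$ is exact, since each $VP$ is projective.
* For $V\in\mathcal C$ we have $F(VX)=VF(X)$ with $\mathrm{ev}_{VX}=V\mathrm{ev}_X$. Indeed $\mathrm{Hom}(WP,VX)=\mathrm{Hom}(V^*WP,X)=\mathrm{Hom}(V^*W,F(X))=\mathrm{Hom}(W,VF(X))$, and by a zigzag identity $h:W\to VF(X)$ corresponds to $(V\mathrm{ev}_X)(hP)$. In particular $F(gX)=gF(X)$ for $g$ in $\mathcal C$.
* $F(V)=V$ with $\mathrm{ev}_V=V\varepsilon$ for $V\in\mathcal C$. For $V=\mathbf 1$ this says that $\mathrm{Hom}(L_iP,\mathbf 1)$ is $0$ for $i\neq1$ and spanned by $\varepsilon$ for $i=1$. The general case follows from the previous item.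
* $F$ preserves FPdim, since it is exact, fixes the $L_i$, and all simple objects are $L_i$'s.

Let $B=F(P)$, let $e:\mathbf 1\to B$ have transpose $\mathrm{id}_P$, and let $\alpha:A\to B$ have transpose $\rho_P:AP\to P$. On $F(X)$ there is the $A$-module structure $F(\rho_X):AF(X)=F(AX)\to F(X)$. The map $F(\rho_P)(Ae)$ has transpose $\rho_P(A\mathrm{ev}_P)(AeP)=\rho_P$, so $F(\rho_P)(Ae)=\alpha$.

Our goal is that $\alpha$ is an isomorphism. Dimensions agree, so only injectivity is at stake. We will see that the kernel $J$ of $\alpha$ acts by zero on all of $\mathcal D$. To conclude $J=0$ we need that $A$ acts faithfully on $\mathcal D$, and this is where non-degeneracy enters, through the coend of all of $\mathcal D$.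

### 9.3 $A$ inside the coend of $\mathcal D$

Let $\mathcal F=\int^{X\in\mathcal D}X^*X$, with dinatural maps also denoted $\iota_X$.

**Lemma 9.1.** The canonical map $A\to\mathcal F$ is a monomorphism.

*Proof.* **Step 1: reduce to extending natural families.** By duality, for $E\in\mathcal D$, $\mathrm{Hom}(\mathcal F,E)=\mathrm{Nat}_{X\in\mathcal D}(X,XE)$ and $\mathrm{Hom}(A,E)=\mathrm{Nat}_{V\in\mathcal C}(V,VE)$, and the map between them is restriction. It suffices that restriction is surjective for injective $E$. For then let $N$ be the kernel of $A\to\mathcal F$, embed $N$ in an injective $E$ and extend $N\to E$ to $A\to E$. This map factors through $\mathcal F$, so $N\to E$ is $0$ and $N=0$.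

**Step 2: translate to bimodules.** Identify $\mathcal D$ with the finite-dimensional left modules over a finite-dimensional algebra $R$. Let $\mathfrak a$ be the common annihilator of the objects of $\mathcal C$. By finite-dimensionality $R/\mathfrak a$ embeds in a finite sum of objects of $\mathcal C$. As $\mathcal C$ is full and closed under subquotients and finite sums, $\mathcal C$ is the category of $R/\mathfrak a$-modules. The exact functor $-\otimes E$ is $M\otimes_R-$ for a finite-dimensional bimodule $M$ (Eilenberg–Watts). A natural family is determined by its value on the regular module and must commute with right multiplications, so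
$$\mathrm{Nat}_{\mathcal D}(X,XE)=\{m\in M:rm=mr\ \forall r\in R\}=HH^0(R,M),\qquad\mathrm{Nat}_{\mathcal C}(V,VE)=HH^0(R,M/M\mathfrak a),$$
and restriction is induced by $M\to M/M\mathfrak a$. Its cokernel embeds in $HH^1(R,M\mathfrak a)$, and $M\mathfrak a\cong M\otimes_R\mathfrak a$ by exactness of $M\otimes_R-$.

**Step 3: $HH^1(R,M\mathfrak a)=0$.** Since $\mathbf k$ is algebraically closed, $\mathfrak a$ has a finite filtration by bimodules with quotients $S\otimes_{\mathbf k}T$, $S$ a simple left and $T$ a simple right module. So $M\otimes_R\mathfrak a$ has a filtration with quotients $Q\otimes_{\mathbf k}T\cong\mathrm{Hom}_{\mathbf k}(T^\vee,Q)$, where $Q=M\otimes_RS=S\otimes E$ and $T^\vee=\mathrm{Hom}_{\mathbf k}(T,\mathbf k)$. As $E$ is injective, so is $Q=S\otimes E$ (Section 2.2). Hence $HH^1(R,\mathrm{Hom}_{\mathbf k}(T^\vee,Q))=\mathrm{Ext}^1_R(T^\vee,Q)=0$, and by the long exact sequences $HH^1(R,M\mathfrak a)=0$. $\square$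

**Proposition 9.2.** $\alpha:A\to B$ is an isomorphism.

*Proof.* **Step 1: only the kernel matters.** By (9.1), $\mathrm{FPdim}B=\mathrm{FPdim}P=\mathrm{FPdim}A$. So it suffices that $J=\ker\alpha$ is $0$.

**Step 2: $J$ kills every object.** Taking transposes, $\rho_P$ vanishes on $JP$. By Lemma 8.2(ii),(iv) and the counit law,
$$\rho_{VP}=(V\rho_P)(s_{A,V}P)\qquad(V\in\mathcal C), \tag{9.2}$$
so $J$ kills all $VP$. Every object of $\mathcal D$ is a quotient of some $VP$, and $\rho$ is natural. So $J$ kills all objects.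

**Step 3: non-degeneracy.** $\mathcal D^{rev}$ has trivial Müger center. So by Shimizu's theorem the pairing $\varpi:\mathcal F\otimes\mathcal F\to\mathbf 1$,
$$\varpi(\iota_X\otimes\iota_Y)=(\mathrm{ev}_X\otimes\mathrm{ev}_Y)(X^*\otimes\bar c_{Y^*,X}\bar c_{X,Y^*}\otimes Y)\qquad(\mathrm{ev}_X:X^*X\to\mathbf 1),$$
induces an isomorphism $\mathcal F\cong\mathcal F^*$. For $V\in\mathcal C$, $\bar c_{Y^*,V}\bar c_{V,Y^*}=c_{V,Y^*}^{-1}c_{Y^*,V}^{-1}=\theta_V^{Y^*}$. So the restriction of $\varpi$ to $A\otimes Y^*Y$ is $\mathrm{ev}_Y(\rho_{Y^*}Y)$, with $\mathrm{ev}_Y:Y^*Y\to\mathbf 1$. This vanishes on $J\otimes Y^*Y$ for all $Y$ by Step 2, so $\varpi$ vanishes on $J\otimes\mathcal F$. Thus the composite $J\hookrightarrow A\hookrightarrow\mathcal F\cong\mathcal F^*$ is zero. By Lemma 9.1 it is a monomorphism. So $J=0$. $\square$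

### 9.4 Lifts form a torsor

**Definition.** A map $x:P\to P^{\otimes n}$ is a *lift* if $\varepsilon^{\otimes n}x=\varepsilon$. (For $n=1$, $\mathrm{id}_P$ is a lift.) For a lift $x$ let $J^x:F(X_1)\cdots F(X_n)\to F(X_1\cdots X_n)$ have transpose
$$F(X_1)\cdots F(X_n)P\xrightarrow{\,x\,}F(X_1)\cdots F(X_n)P^{\otimes n}\xrightarrow{\,\sigma\text{'s}\,}F(X_1)PF(X_2)P\cdots F(X_n)P\xrightarrow{\,\mathrm{ev}\text{'s}\,}X_1\cdots X_n,$$
where the $\sigma$'s move $F(X_j)$ past the first $j-1$ copies of $P$.

**Proposition 9.3.** $J^x$ is a natural isomorphism, equal to the identity if all $X_i\in\mathcal C$. For every lift $x$ the map $K_n\to\mathrm{Hom}(P,P^{\otimes n})$, $f\mapsto f_{P,\dots,P}\,x$, is bijective. If $x,x'$ are lifts, then $x'=f_{P,\dots,P}\,x$ for a unique $f\in K_n$, and $f\in U_n$.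

*Proof.* **Step 1: $J^x$ on $\mathcal C$, then everywhere.** If $X_i=V_i\in\mathcal C$, then $\mathrm{ev}_{V_i}=V_i\varepsilon$. By naturality of $\sigma$ the transpose is $V_1\cdots V_n(\varepsilon^{\otimes n}x)=V_1\cdots V_n\varepsilon$, which is the transpose of the identity. Both sides of $J^x$ are exact in each variable and all simple objects lie in $\mathcal C$. So by induction on lengths and the five lemma, $J^x$ is an isomorphism.

**Step 2: evaluate at $P$.** For $X_i=P$ the isomorphism $J^x\alpha^{\otimes n}:A^{\otimes n}\to F(P^{\otimes n})$ has transpose $\rho_{P,\dots,P}(A^{\otimes n}x)$, because $\mathrm{ev}_P(\alpha P)=\rho_P$. Apply $\mathrm{Hom}(\mathbf 1,-)$: $f\in K_n$ goes to $\rho_{P,\dots,P}(f\otimes P^{\otimes n})x=f_{P,\dots,P}\,x$ in $\mathrm{Hom}(\mathbf 1,F(P^{\otimes n}))=\mathrm{Hom}(P,P^{\otimes n})$. This is a bijection.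

**Step 3: augmentations.** By naturality $\varepsilon^{\otimes n}f_{P,\dots,P}=f_{\mathbf 1,\dots,\mathbf 1}\,\varepsilon^{\otimes n}$. So if $x$ and $f_{P,\dots,P}\,x$ are lifts, $f$ has augmentation $1$. $\square$

Below we write $fx$ for $f_{P,\dots,P}\,x$.

## 10. $P$ is a cocommutative coalgebra

As $P$ is projective and $\varepsilon\otimes\varepsilon$ is epi, there is a lift $\delta:P\to PP$. Then $(\delta P)\delta$ and $(P\delta)\delta$ are lifts, so $(\delta P)\delta=\omega\,(P\delta)\delta$ with $\omega\in U_3$.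

**Step 1: $\omega$ is a multiplicative cocycle.** Put
$$x_1=(\delta PP)(\delta P)\delta,\quad x_2=(P\delta P)(\delta P)\delta,\quad x_3=(P\delta P)(P\delta)\delta,\quad x_4=(PP\delta)(P\delta)\delta,\quad x_5=(\delta PP)(P\delta)\delta=(PP\delta)(\delta P)\delta .$$
Naturality gives for instance $x_1=(\delta PP)\,\omega_{P,P,P}(P\delta)\delta=\omega_{PP,P,P}\,x_5=(\Delta_1\omega)x_5$. In the same way, by Lemma 8.2(ii),(iii),
$$x_1=(\Delta_1\omega)x_5,\quad x_5=(\Delta_3\omega)x_4,\quad x_1=(\omega\otimes1)x_2,\quad x_2=(\Delta_2\omega)x_3,\quad x_3=(1\otimes\omega)x_4 .$$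
By the uniqueness in Proposition 9.3, $(1\otimes\omega)\,\Delta_2\omega\,(\omega\otimes1)=\Delta_1\omega\,\Delta_3\omega$, that is, $d\omega=1$.

**Step 2: make $\delta$ coassociative.** For $u\in U_2$ and $\delta'=u\delta$ we have $(\delta'P)\delta'=(u\otimes1)(\Delta_1u)(\delta P)\delta$ and $(P\delta')\delta'=(1\otimes u)(\Delta_2u)(P\delta)\delta$. Since $du=(1\otimes u)(\Delta_1u)^{-1}(\Delta_2u)(u\otimes1)^{-1}$, $\omega$ is replaced by $\omega\,(du)^{-1}$. By Corollary 7.3(i) we may choose $u$ with $du=\omega$. So we may assume that $\delta$ is coassociative.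

**Step 3: $\varepsilon$ is a counit.** The maps $(\varepsilon P)\delta$ and $(P\varepsilon)\delta$ are lifts $P\to P$. So they are $v_P$ and $w_P$ with $v,w\in U_1$ (Proposition 9.3 with $n=1$, $x=\mathrm{id}$). Applying $P\varepsilon P$ to coassociativity gives $(w\otimes1)\delta=(1\otimes v)\delta$, so $w\otimes1=1\otimes v$ in $K_2$. Applying $\varepsilon_A$ to either factor gives $v=w=1$.

**Step 4: cocommutativity.** The map $c_{P,P}\delta$ is a lift, so $c_{P,P}\delta=b\,\delta$ with $b\in U_2$. Put $\delta_3=(\delta P)\delta=(P\delta)\delta$ and compute $c_{PP,P}\delta_3$ in two ways. By naturality of $c$ and of $b$,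
$$c_{PP,P}\delta_3=(P\delta)c_{P,P}\delta=(P\delta)b_{P,P}\delta=(\Delta_2b)\delta_3 .$$
By $c_{PP,P}=(c_{P,P}P)(Pc_{P,P})$ and Lemma 8.2(v),
$$c_{PP,P}\delta_3=(c_{P,P}P)(P\,c_{P,P}\delta)\delta=(c_{P,P}P)(1\otimes b)_{P,P,P}\,\delta_3=b_{13}(c_{P,P}\delta\,P)\delta=b_{13}b_{12}\,\delta_3 .$$
So $\Delta_2b=b_{12}b_{13}$, and $b=1$ by Corollary 7.3(ii). Hence
$$c_{P,P}\,\delta=\delta. \tag{10.1}$$

## 11. The braided equivalence; proof of Theorem 1(b)

Let $J=J^\delta$. The transpose of $J_{X,Y}$ is $(\mathrm{ev}_X\mathrm{ev}_Y)(F(X)\sigma_{F(Y),P}P)(F(X)F(Y)\delta)$.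

**Step 1: $(F,J)$ is a tensor functor with $F|_{\mathcal C}=\mathrm{id}$.** In the transpose of $J_{XY,Z}(J_{X,Y}F(Z))$ a second $\delta$ acts on the first copy of $P$ after $F(Z)$ has moved past it. By naturality of $\sigma_{F(Z),-}$ we may apply it first, and get the three-fold expression of Section 9.4 for $x=(\delta P)\delta$. By naturality of $\sigma_{-,P}$ the transpose of $J_{X,YZ}(F(X)J_{Y,Z})$ is that for $x=(P\delta)\delta$. By coassociativity they agree. Call the common map $J_{X,Y,Z}$.

Let $V\in\mathcal C$. Since $\mathrm{ev}_V=V\varepsilon$, counitality shows that the transpose of $J_{V,X}$ is $V\mathrm{ev}_X=\mathrm{ev}_{VX}$, so $J_{V,X}:VF(X)\to F(VX)$ is the canonical identification. Likewise $J_{X,V}$ has transpose $(\mathrm{ev}_XV)(F(X)\sigma_{V,P})$. In particular the unit axioms hold, and $J_{V,W}=\mathrm{id}$ for $V,W\in\mathcal C$.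

**Step 2: half-braidings.** For $X\in\mathcal D$ and $V\in\mathcal C$ put
$$\gamma^X_V=J_{X,V}^{-1}F(c_{V,X})J_{V,X}:VF(X)\to F(X)V,\qquad\Phi(X)=(F(X),\gamma^X).$$
By naturality of $J$ and the two expressions for the three-fold $J$,
$$J_{X,V,W}^{-1}F(c_{V,X}W)J_{V,X,W}=\gamma^X_VW,\qquad J_{V,X,W}^{-1}F(Vc_{W,X})J_{V,W,X}=V\gamma^X_W,$$
and $J_{X,V,W}^{-1}F(c_{VW,X})J_{V,W,X}=\gamma^X_{VW}$ because $J_{V,W}=\mathrm{id}$. So $c_{VW,X}=(c_{V,X}W)(Vc_{W,X})$ gives $\gamma^X_{VW}=(\gamma^X_VW)(V\gamma^X_W)$, and $\Phi(X)\in\mathcal Z(\mathcal C)$.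

**Step 3: $\Phi$ is a tensor functor.** In the same way $c_{V,XY}=(Xc_{V,Y})(c_{V,X}Y)$ gives
$$(J_{X,Y}^{-1}V)\,\gamma_V^{XY}(VJ_{X,Y})=J_{X,Y,V}^{-1}F(c_{V,XY})J_{V,X,Y}=(F(X)\gamma^Y_V)(\gamma^X_VF(Y)),$$
so $J_{X,Y}$ is a morphism $\Phi(X)\otimes\Phi(Y)\to\Phi(XY)$ in $\mathcal Z(\mathcal C)$. For $g$ in $\mathcal D$, $F(g)$ commutes with the half-braidings by naturality. Finally $\Phi(V)=(V,s_{-,V})$ for $V\in\mathcal C$, with $J=\mathrm{id}$ on $\mathcal C$. So $\Phi$ restricts to the canonical embedding.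

**Step 4: a formula for $\gamma$.** Since $J_{V,Y}$ is the canonical identification, transposing $J_{Y,V}\gamma=F(c_{V,Y})$ for $\gamma=\gamma^Y_V$ gives
$$(\mathrm{ev}_YV)(F(Y)\sigma_{V,P})(\gamma P)=c_{V,Y}(V\mathrm{ev}_Y)=(\mathrm{ev}_YV)(F(Y)c_{V,P})(s_{V,F(Y)}P). \tag{11.1}$$

**Step 5: $\Phi$ is braided.** We need $J_{Y,X}\gamma^Y_{F(X)}=F(c_{X,Y})J_{X,Y}$. Put $M=F(X)$, $N=F(Y)$, $\gamma=\gamma^Y_M$. By (11.1) with $V=M$ the left side has transpose
$$(\mathrm{ev}_Y\mathrm{ev}_X)(N\sigma_{M,P}P)(\gamma PP)(MN\delta)=(\mathrm{ev}_Y\mathrm{ev}_X)(Nc_{M,P}P)(NM\delta)(s_{M,N}P).$$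
The right side has transpose $c_{X,Y}(\mathrm{ev}_X\mathrm{ev}_Y)(M\sigma_{N,P}P)(MN\delta)=(\mathrm{ev}_Y\mathrm{ev}_X)\,c_{MP,NP}(M\sigma_{N,P}P)(MN\delta)$. Insert
$$c_{MP,NP}=(Nc_{M,P}P)(NMc_{P,P})(c_{M,N}PP)(Mc_{P,N}P)$$
and $c_{P,N}\sigma_{N,P}=\mathrm{id}$. This becomes $(\mathrm{ev}_Y\mathrm{ev}_X)(Nc_{M,P}P)(NM\,c_{P,P}\delta)(s_{M,N}P)$. By (10.1) the two agree.

**Step 6: compare $\Phi$ with $A$-modules.** Let $\mathcal T:\mathcal Z(\mathcal C)\to A\text{-mod}(\mathcal C)$ send $(Z,\gamma)$ to $Z$ with the action given by $\theta_V=\gamma_V^{-1}s_{V,Z}$ (Lemma 8.1). It is fully faithful, since a morphism commutes with $\gamma$ iff with $\theta$ iff with the $A$-action. We claim $\mathcal T\Phi(X)=(F(X),F(\rho_X))$. The transpose of $J_{X,V}s_{V,F(X)}$ is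
$$(\mathrm{ev}_XV)(F(X)\sigma_{V,P})(s_{V,F(X)}P)=(\mathrm{ev}_XV)\,\sigma_{V,F(X)P}=\sigma_{V,X}(V\mathrm{ev}_X),$$
so
$$J_{X,V}\,s_{V,F(X)}=F(\sigma_{V,X}). \tag{11.2}$$
Hence $(\gamma^X_V)^{-1}s_{V,F(X)}=F(c_{V,X}^{-1}\sigma_{V,X})=F(\theta^X_V)$. By $\mathcal C$-linearity of $F$ this family corresponds to $F(\rho_X)$.

**Step 7: $\mathcal T\Phi$ is fully faithful on maps out of projectives.** By (9.2), $F(\rho_{VP})(AVe)=(V\alpha)s_{A,V}$, an isomorphism by Proposition 9.2. So $F(VP)=VB$ is the free $A$-module on $Ve:V\to VB$, and $h\mapsto h(Ve)$ is a bijection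
$$\mathrm{Hom}_A(VB,F(X))\cong\mathrm{Hom}_{\mathcal C}(V,F(X))=\mathrm{Hom}_{\mathcal D}(VP,X).$$
For $g:VP\to X$, the map $F(g)(Ve)$ has transpose $g\,\mathrm{ev}_{VP}(VeP)=g$. So $\mathcal T\Phi:\mathrm{Hom}_{\mathcal D}(VP,X)\to\mathrm{Hom}_A(F(VP),F(X))$ is inverse to this bijection, hence bijective.

**Step 8: $\Phi$ is an equivalence.** Every object of $\mathcal D$ is the cokernel of a map between objects $VP$, and $F$ is exact; so $\mathcal T\Phi$ is fully faithful. Every $A$-module in $\mathcal C$ is the cokernel of a map between free modules $F(V_1P)\to F(V_0P)$, and this map comes from $\mathcal D$; so $\mathcal T\Phi$ is essentially surjective. Thus $\mathcal T\Phi$ is an equivalence. As $\mathcal T$ is fully faithful, $\mathcal T$ and $\Phi$ are equivalences. This proves Theorem 1(b). $\blacksquare$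

## 12. Uniqueness of the equivalence; proof of Theorem 2

Let $\Psi$ be as in Theorem 2. We compare it with $\Phi$.

**Step 1: reduce to tensor functors to $\mathcal C$.** Compose $\Psi$ with the forgetful functor to get a tensor functor $(F_1,J^1):\mathcal D\to\mathcal C$. We may assume $F_1|_{\mathcal C}=\mathrm{id}$ monoidally, and we identify $F_1(VX)=VF_1(X)$ via $J^1_{V,X}$ for $V\in\mathcal C$. As $\Psi$ is braided and $c_{(Z,\gamma),(V,s)}=s_{Z,V}$, we have $F_1(c_{X,V})J^1_{X,V}=J^1_{V,X}s_{F_1(X),V}$, that is,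
$$F_1(\sigma_{V,X})J^1_{V,X}=J^1_{X,V}\,s_{V,F_1(X)}. \tag{12.1}$$
A monoidal isomorphism $F\cong F_1$ that is the identity on $\mathcal C$ automatically intertwines the half-braidings, as these are $F(c_{V,X})$ and $F_1(c_{V,X})$ transported by $J$ and $J^1$. So it suffices to show that there is exactly one such isomorphism.

**Step 2: isomorphisms that are only $\mathcal C$-linear.** First, $F(\mathrm{ev}_X)(F(X)e)=\mathrm{id}$, because its transpose is $\mathrm{ev}_X\mathrm{ev}_{F(X)P}(F(X)eP)=\mathrm{ev}_X$. Hence a natural transformation $t:F\to F_1$ with $t_{VX}=Vt_X$ satisfies $t_X=F_1(\mathrm{ev}_X)\,t_{F(X)P}(F(X)e)=F_1(\mathrm{ev}_X)(F(X)h)$ with $h=t_Pe:\mathbf 1\to F_1(P)$. Conversely, for any $h$ this formula defines a natural $\mathcal C$-linear $t$: naturality follows from $g\,\mathrm{ev}_X=\mathrm{ev}_Y(F(g)P)$ for $g:X\to Y$, and $t_Pe=F_1(\mathrm{ev}_P(eP))h=h$. As $F_1(\varepsilon)$ is epi in a semisimple category, we can choose $h$ with $F_1(\varepsilon)h=\mathrm{id}$. Then $t_V=F_1(V\varepsilon)(Vh)=\mathrm{id}$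 for $V\in\mathcal C$, and $t$ is an isomorphism by exactness and Theorem 1(a).

**Step 3: the transported tensor structure is some $J^{\delta_1}$.** Put $\hat J_{X,Y}=t_{XY}^{-1}J^1_{X,Y}(t_X\otimes t_Y)$. By associativity of $J^1$, (12.1) and $\mathcal C$-linearity of $t$,
$$\hat J_{VX,Y}=V\hat J_{X,Y},\qquad F(\sigma_{V,X}^{-1}Y)\,\hat J_{X,VY}=(V\hat J_{X,Y})(s_{F(X),V}F(Y)). \tag{12.2}$$
In detail, the second identity for $J^1$ comes from $J^1_{X,VY}(F_1(X)J^1_{V,Y})=J^1_{XV,Y}(J^1_{X,V}F_1(Y))$ by applying $F_1(\sigma_{V,X}^{-1}Y)$ and using (12.1).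

The identities (12.2) also hold for $J^{\delta'}$ with any lift $\delta'$. The first is clear. For the second, take transposes and use
$$\sigma_{V,X}^{-1}(\mathrm{ev}_XV)=(V\mathrm{ev}_X)(s_{F(X),V}P)(F(X)\sigma_{V,P}^{-1}),\qquad\sigma_{VF(Y),P}=(\sigma_{V,P}F(Y))(V\sigma_{F(Y),P}),$$
where $\sigma_{V,P}^{-1}$ cancels $\sigma_{V,P}$.

A natural transformation satisfying (12.2) is determined by its value on $e\otimes e$ at $(P,P)$. Indeed, with $M=F(X)$ and $N=F(Y)$, Step 2 gives $\hat J_{X,Y}=F(\mathrm{ev}_X\mathrm{ev}_Y)\,\hat J_{MP,NP}(Me\otimes Ne)$, and by (12.2) $\hat J_{MP,NP}(Me\otimes Ne)=M\,F(\sigma_{N,P}P)\,(N\hat J_{P,P}(e\otimes e))$.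

Let $\delta_1:P\to PP$ be the transpose of $\hat J_{P,P}(e\otimes e)$. As $F(\varepsilon)e=\mathrm{id}$ and $\hat J_{\mathbf 1,\mathbf 1}=\mathrm{id}$, we get $(\varepsilon\varepsilon)\delta_1=\varepsilon$, so $\delta_1$ is a lift. For $J^{\delta_1}$ the corresponding transpose is also $\delta_1$, because $\mathrm{ev}_P(eP)=\mathrm{id}$. So $\hat J=J^{\delta_1}$.

**Step 4: correct $t$.** Associativity of $\hat J$ evaluated on $e\otimes e\otimes e$ says that $\delta_1$ is coassociative. Write $\delta_1=u\delta$ with $u\in U_2$. By the computation in Step 2 of Section 10, coassociativity of both gives $du=1$. So by Corollary 7.3(i), $u=(1\otimes v)(\Delta v)^{-1}(v\otimes1)$ with $v\in U_1$. Replace $t_X$ by $t_XF(v_X)^{-1}$. This is again $\mathcal C$-linear and the identity on $\mathcal C$, because $v_{VX}=(\Delta v)_{V,X}=Vv_X$ and $v_V=\mathrm{id}$ by Lemma 8.2. It multiplies $\hat J_{X,Y}$ by $F\big(((\Delta v)(v\otimes v)^{-1})_{X,Y}\big)$. Evaluating on $e\otimes e$, $\delta_1$ is replaced by $(\Delta v)(v\otimes v)^{-1}\delta_1=u^{-1}\delta_1=\delta$.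 So now $\hat J=J^\delta$, and $t$ is monoidal.

**Step 5: uniqueness.** Two such isomorphisms differ by a monoidal automorphism of $F$ that is the identity on $\mathcal C$. It is $\mathcal C$-linear, hence by the argument of Step 2 determined by an element of $\mathrm{Hom}(\mathbf 1,F(P))=\mathrm{End}(P)$, and $\mathrm{End}(P)=\{v_P:v\in K_1\}$ by Proposition 9.3. So it is $F(v_X)$ for some $v\in K_1$; being the identity on $\mathbf 1$, $v\in U_1$. Monoidality on $e\otimes e$ gives $(\Delta v)\delta=(v\otimes v)\delta$, so $\Delta v=v\otimes v$, that is, $dv=1$. By Corollary 7.3(i), $v=1$. $\square$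

## 13. Powers of $\mathrm{Ver}_p^+$, and $\mathrm{Ver}_p$ itself; proof of Theorem 3

**Step 1: what Sections 6–12 used.** About $\mathcal C$ they used only the following:

* it is a symmetric fusion category over $\mathbf k$ (with $p\ne2$), and (5.2) holds;
* $I$ is nilpotent;
* $A\cong S(V)$ as algebras, with $V\in\mathcal C$ such that the de Rham complex of $S(V)$ has $H^0=\mathbf 1$ and $H^1=0$ (the case of $A^{\otimes n}$ follows by Künneth);
* $\mathrm{FPdim}(\mathcal D)=\mathrm{FPdim}(\mathcal C)^2$, which holds for any Lagrangian subcategory by Shimizu's formula of Section 2.5.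

The truncated logarithm and the $p=5$ examples were illustrations only.

**Step 2: $\mathcal C_r=(\mathrm{Ver}_p^+)^{\boxtimes r}$.** Its coend is $A^{\boxtimes r}\cong S(V)$ with $V$ the sum of the copies of $L_3$ in the $r$ factors. Property (5.2) holds as for any symmetric fusion category. The augmentation ideal is a finite sum of nilpotent ideals, hence nilpotent. $H^0=\mathbf 1$ and $H^1=0$ follow from Lemma 7.1 by Künneth. So the proofs of Theorems 1 and 2 apply verbatim.

**Step 3: Theorem 1 fails for $\mathrm{Ver}_p=\mathrm{Ver}_p^+\boxtimes\mathrm{sVect}$.** Again let $\mathcal C=\mathrm{Ver}_p^+$, let $\mathcal E$ be the category of Section 3, and put $\mathcal D=\mathcal Z(\mathcal C)\boxtimes\mathcal E$. Every object of $\mathcal D$ is a sum $\bigoplus_gX_g\boxtimes g$ over $g\in\mathbb Z/4$. If it centralizes $\mathbf 1\boxtimes\mathcal E$, only $g=0$ occurs, and if it also centralizes $\mathcal Z(\mathcal C)$, $X_0$ is a multiple of $\mathbf 1$. So $\mathcal D$ is non-degenerate. By Section 2.4, $\mathcal C$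 is Lagrangian in $\mathcal Z(\mathcal C)$, and $\mathrm{sVect}$ is Lagrangian in $\mathcal E$. Arguing component by component, $\mathcal C\boxtimes\mathrm{sVect}=\mathrm{Ver}_p$ is Lagrangian in $\mathcal D$.

For $g$ odd, $\mathbf 1\boxtimes g$ is a simple object outside $\mathrm{Ver}_p$, so (a) fails. By Theorem 1(a) applied to $\mathcal Z(\mathcal C)$, its simple objects are the $L_i$ with $i$ odd, and only $L_1$ is invertible since $[i]>1$ for $3\le i\le p-2$. So the invertible objects of $\mathcal D$ form the group $\mathbb Z/4$, while those of $\mathcal Z(\mathrm{Ver}_p)=\mathcal Z(\mathcal C)\boxtimes\mathcal Z(\mathrm{sVect})$ form $(\mathbb Z/2)^2$. Hence $\mathcal D\not\simeq\mathcal Z(\mathrm{Ver}_p)$, and (b) fails.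

**Step 4: Theorem 2 fails for $\mathrm{Ver}_p$.** $\mathcal Z(\mathrm{sVect})$ is the pointed braided category of $(\mathbb Z/2)^2$ with $q(a,b)=(-1)^{ab}$. Here $a$ is the parity of the underlying line and $b$ records the sign of the half-braiding with the odd line, so the canonical $\mathrm{sVect}$ is spanned by $(1,1)$. The isometry $(a,b)\mapsto(b,a)$ lifts to a braided autoequivalence. Its restriction to $\mathrm{sVect}$ is a braided autoequivalence fixing the objects. Such autoequivalences are classified by $\mathrm{Ext}^1_{\mathbb Z}(\mathbb Z/2,\mathbf k^\times)$, which is $0$ because $\mathbf k^\times$ is divisible. So the restriction is monoidally isomorphic to the identity. The product with $\mathrm{id}_{\mathcal Z(\mathcal C)}$ is a braided autoequivalence of $\mathcal Z(\mathrm{Ver}_p)$ whose restriction to $\mathrm{Ver}_p$ is monoidally isomorphic to the canonical embedding. Yet it exchanges the non-isomorphic objects $\mathbf 1\boxtimes(1,0)$ and $\mathbf 1\boxtimes(0,1)$, so it is not isomorphic to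 the identity functor. $\square$
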